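\title{Finite propagation speed and the Paley--Wiener theorem for the Dunkl transform}

\begin{abstract}
Let $G$ be a finite reflection group acting on a Euclidean space $\mathfrak a$, and let $k$ be a multiplicity function with $\operatorname{Re}k\ge0$. We prove the Paley--Wiener conjecture for the Dunkl transform: for every nonempty $G$-invariant compact convex set $S\subset\mathfrak a$, the transform is a linear isomorphism from the smooth functions supported in $S$ onto the entire functions of Paley--Wiener type corresponding to $S$. The proof reduces the support statement to finite propagation speed for the equation $\partial_tu=-T_yu$, where $T_y$ is a Dunkl operator, establishes this by an energy estimate for real $k\ge1$, and continues the result analytically in $k$. As complements we prove a version for distributions and, for real $k\ge0$, the exact exponential growth of the Dunkl kernel together with a converse.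
\end{abstract}

\section{Introduction}\label{sec:intro}

The classical Paley--Wiener theorem reads the support of a test function off the growth of its Fourier transform in imaginary directions. The Dunkl transform is a deformation of the Fourier transform attached to a finite reflection group. We prove that it obeys the same theorem for every compact convex set that the group preserves.

\subsection{Paley--Wiener spaces}
Let $\mathfrak a$ be a real Euclidean space of finite dimension $d$ with inner product $(\cdot,\cdot)$. We extend the inner product complex-bilinearly to the complexification $\mathfrak a_{\mathbb C}$ and write $|\cdot|$ for the Hermitian norm, so that $|(x,\lambda)|\le|x||\lambda|$ on $\mathfrak a_{\mathbb C}$. Let $B_r=\{x\in\mathfrak a:|x|\le r\}$, and let $\mathcal S(\mathfrak a)$ be the Schwartz space. For $S\subset\mathfrak a$, let $\mathcal D(S)$ be the space of smooth compactly supported functions on $\mathfrak a$ with support contained in $S$.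

The \emph{indicator} of a nonempty compact set $S\subset\mathfrak a$ is the function $I_S(\nu)=\max_{y\in S}(\nu,y)$ on $\mathfrak a$. It measures the size of exponentials on $S$, since $\max_{y\in S}|e^{-i(\lambda,y)}|=e^{I_S(\operatorname{Im}\lambda)}$. One has $I_{B_r}(\nu)=r|\nu|$, $I_{S+S'}=I_S+I_{S'}$ and $I_{\operatorname{conv}S}=I_S$, and the separation theorem says that
\begin{equation}\label{eq:separation}
S=\{x\in\mathfrak a:(x,\nu)\le I_S(\nu)\text{ for all }\nu\in\mathfrak a\}\qquad\text{if $S$ is compact and convex.}
\end{equation}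
The \emph{Paley--Wiener space} $\mathcal H_S$ consists of the entire functions $f$ on $\mathfrak a_{\mathbb C}$ such that for each integer $M\ge0$ there is a constant $C_M$ with
\[
|f(\lambda)|\le C_M(1+|\lambda|)^{-M}e^{I_S(\operatorname{Im}\lambda)}\qquad(\lambda\in\mathfrak a_{\mathbb C}).
\]
The classical theorem states that for every nonempty compact convex set $S$ the Fourier transform $\widehat\varphi(\lambda)=\int_{\mathfrak a}\varphi(y)e^{-i(\lambda,y)}\,dy$ is a linear isomorphism of $\mathcal D(S)$ onto $\mathcal H_S$. The polynomial factor records smoothness and the exponential factor records the support. Convexity is a natural hypothesis, because $\mathcal H_S=\mathcal H_{\operatorname{conv}S}$.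

\subsection{The Dunkl transform}
For $0\ne\alpha\in\mathfrak a$ let $\sigma_\alpha x=x-2(\alpha,x)|\alpha|^{-2}\alpha$ be the reflection in the hyperplane orthogonal to $\alpha$. A (reduced) \emph{root system} is a finite set $R\subset\mathfrak a\setminus\{0\}$ with $R\cap\mathbb R\alpha=\{\pm\alpha\}$ and $\sigma_\alpha R=R$ for all $\alpha\in R$. The reflections $\sigma_\alpha$, $\alpha\in R$, generate a finite reflection group $G$, which permutes $R$. We fix a set $R_+$ of positive roots; it contains exactly one root of each pair $\pm\alpha$. A \emph{multiplicity function} is a $G$-invariant function $k:R\to\mathbb C$, $\alpha\mapsto k_\alpha$, and $\operatorname{Re}k\ge0$ means $\operatorname{Re}k_\alpha\ge0$ for all $\alpha$. The \emph{Dunkl operators} are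
\[
T_\xi f(x)=T_\xi(k)f(x)=\partial_\xi f(x)+\sum_{\alpha\in R_+}k_\alpha(\alpha,\xi)\frac{f(x)-f(\sigma_\alpha x)}{(\alpha,x)}\qquad(\xi\in\mathfrak a).
\]
They are directional derivatives corrected by terms that compare $f$ at $x$ with $f$ at the mirror images of $x$. Their joint eigenfunctions play the part of exponentials. The following is known for $\operatorname{Re}k\ge0$.
\begin{itemize}
\item[(K1)] For each $\lambda\in\mathfrak a_{\mathbb C}$ there is a unique real-analytic solution $f=E_k(\cdot,\lambda)$ of $T_\xi f=(\lambda,\xi)f$ for all $\xi\in\mathfrak a$ with $f(0)=1$. This \emph{Dunkl kernel} extends to a holomorphic function on $\mathfrak a_{\mathbb C}\times\mathfrak a_{\mathbb C}$, and $E_k(x,\lambda)=E_k(\lambda,x)$.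
\end{itemize}
Let $w_k(x)=\prod_{\alpha\in R_+}|(\alpha,x)|^{2k_\alpha}$. This weight is defined off the reflection hyperplanes, and it is $G$-invariant because $G$ permutes the pairs $\pm\alpha$ and preserves $k$. The \emph{Dunkl transform} of $f\in\mathcal D(\mathfrak a)$ is
\[
D_kf(\lambda)=\int_{\mathfrak a}f(x)E_k(-i\lambda,x)w_k(x)\,dx\qquad(\lambda\in\mathfrak a_{\mathbb C}).
\]
For $k=0$ we have $T_\xi=\partial_\xi$, $E_0(x,\lambda)=e^{(x,\lambda)}$ and $w_0=1$, so $D_0$ is the Fourier transform.

\subsection{The result}
Since $T_\xi$ couples the points of a $G$-orbit, $E_k(x,\lambda)$ should grow like the largest of the exponentials $e^{(gx,\lambda)}$, $g\in G$. This is the content of the upper bound in Lemma~\ref{lem:kernel} and, for real arguments, of Theorem~\ref{thm:converse}. The growth of $D_kf$ then sees the orbit of the support of $f$, and one is led to expect a Paley--Wiener theorem for $G$-invariant convex sets. One half of it is known, and we use it together with the classical theorem.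
\begin{itemize}
\item[(K2)] If $\operatorname{Re}k\ge0$ and $S$ is a nonempty $G$-invariant compact convex set, then $D_k$ maps $\mathcal D(S)$ injectively into $\mathcal H_S$.
\item[(K3)] For every nonempty compact convex set $S$, the map $D_0:\mathcal D(S)\to\mathcal H_S$ is a linear isomorphism.
\end{itemize}
The Paley--Wiener conjecture, posed in \cite{deJeu}, asserts that the map in (K2) is onto. Put
\[
c_k=\int_{\mathfrak a}e^{-|x|^2/2}w_k(x)\,dx .
\]

\begin{theorem}\label{thm:main}
Let $G$ be a finite reflection group, let $\operatorname{Re}k\ge0$, and let $S\subset\mathfrak a$ be a nonempty $G$-invariant compact convex set. Then $D_k:\mathcal D(S)\to\mathcal H_S$ is a linear isomorphism. Moreover $c_k\ne0$, and the inverse map sends $f\in\mathcal H_S$ to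
\[
x\longmapsto c_k^{-2}\int_{\mathfrak a}f(\lambda)E_k(i\lambda,x)w_k(\lambda)\,d\lambda .
\]
\end{theorem}

Among facts particular to this setting, the proof uses only (K1)--(K3). Two complements follow it: a version for distributions (Theorem~\ref{thm:distributions}) and, for real $k\ge0$, a converse which identifies the sets $S$ for which the theorem holds (Theorem~\ref{thm:converse}).

\subsection{The method}\label{subsec:method}
The main point is that the inverse transform of $f\in\mathcal H_S$ vanishes outside $S$. For $k=0$ one chooses $\nu$ with $(x,\nu)>I_S(\nu)$ and moves the integral $\int f(\lambda)e^{i(\lambda,x)}\,d\lambda$ to $\mathfrak a+is\nu$, where the integrand has size $e^{s(I_S(\nu)-(x,\nu))}\to0$. For $k\ne0$ both ingredients are lost: in general $w_k(\lambda)$ is not the restriction of an entire function, and $E_k(-s\nu,x)$ may grow as $s\to\infty$ although $(x,\nu)>0$ (Section~\ref{subsec:kone}).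

We use the classical theorem as a tool instead. By (K3), $f(\lambda)=\int_S\varphi(y)e^{-i(\lambda,y)}\,dy$ is a superposition of exponentials with $y\in S$, so it suffices to locate the support of the inverse Dunkl transform of one exponential. The Dunkl transform turns $T_y$ into multiplication by $i(\lambda,y)$. Hence multiplication by $e^{-it(\lambda,y)}$ on the transform side solves the evolution equation
\begin{equation}\label{eq:transport}
\partial_tu=-T_yu ,
\end{equation}
and the inverse transform of $e^{-i(\lambda,y)}$ is, up to regularization, the solution at time $1$ that starts from a point mass at the origin. For $k=0$ the flow is translation by $ty$. In general we show that at time $1$ the mass lies in the convex hull of the orbit $Gy$, which is contained in $S$. This is an energy estimate in $L^2(w_k\,dx)$, so it needs real $k$. The passage to complex $k$ is possible because the vanishing of the inverse transform at a point is an identity between functions holomorphic in $k$.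

Section~\ref{sec:rankone} works out the rank-one case by hand. Section~\ref{sec:kernel} contains the estimates for $E_k$, Section~\ref{sec:inversion} the inversion formula for real $k\ge1$, and Section~\ref{sec:propagation} the energy estimate. Theorem~\ref{thm:main} is proved in Section~\ref{sec:proof}, and the complements in Sections~\ref{sec:distributions} and~\ref{sec:converse}.

\section{Rank one}\label{sec:rankone}

Let $\mathfrak a=\mathbb R$, $R=\{\pm1\}$, $G=\{\pm1\}$. A multiplicity function is a number $k$, the weight is $|x|^{2k}$, and $T_\xi=\xi T$ with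
\[
Tf(x)=f'(x)+k\,\frac{f(x)-f(-x)}{x}.
\]
Thus $Tf=f'$ for even $f$, and $Tf=f'+2kf/x$ for odd $f$. Some restriction on $k$ is needed already for (K1): since $Tf(0)=(1+2k)f'(0)$, the equation $Tf=\lambda f$ with $f(0)=1$ has no solution when $k=-1/2$ and $\lambda\ne0$. The invariant compact convex sets are the intervals $[-r,r]$. The later proofs do not depend on this section.

\subsection{The case $k=1$}\label{subsec:kone}
Let $e(z)=z^{-1}\sinh z=\frac12\int_{-1}^1e^{tz}\,dt$. From $(ze)''=ze$ we get $e''+2e'/z=e$. The function $f(x)=e(\lambda x)+e'(\lambda x)$ has even part $e(\lambda x)$ and odd part $e'(\lambda x)$, so $Tf(x)=\lambda\,(e'+e''+2e'/z)(\lambda x)=\lambda f(x)$, and $f(0)=1$. Hence, with $z=x\lambda$,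
\[
E_1(x,\lambda)=\frac12\int_{-1}^1(1+t)e^{tz}\,dt=\frac{e^z}{z}-\frac{\sinh z}{z^2}.
\]
The kernel is an average of exponentials $e^{y\lambda}$ over $y\in[-|x|,|x|]$, the convex hull of the orbit of $x$. For $x>0$ we have $E_1(-s,x)\sim e^{sx}/(2s^2x^2)$ as $s\to\infty$: the kernel grows where $e^{-sx}$ decays, and this defeats the shift of contour.

Substituting $y=tx$ shows that $D_1f=\widehat\varphi$, where
\[
\varphi(y)=\frac12\int_{|x|>|y|}f(x)\bigl(|x|+y\operatorname{sgn}x\bigr)\,dx=\int_{|y|}^\infty xf_{\mathrm{ev}}(x)\,dx+y\int_{|y|}^\infty f_{\mathrm{odd}}(x)\,dx ,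
\]
and the two terms on the right are the even and odd parts of $\varphi$. Conversely, given $\varphi\in\mathcal D([-r,r])$, put
\[
f_{\mathrm{ev}}(x)=-\varphi_{\mathrm{ev}}'(x)/x,\qquad f_{\mathrm{odd}}(x)=-\bigl(\varphi_{\mathrm{odd}}(x)/x\bigr)' .
\]
These functions are smooth, because a smooth odd function divided by $x$ is smooth. They are supported in $[-r,r]$, and integrating them as above returns $\varphi_{\mathrm{ev}}$ and $\varphi_{\mathrm{odd}}$. With (K3) this shows that $D_1$ maps $\mathcal D([-r,r])$ onto $\mathcal H_{[-r,r]}$.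

The same formula shows that invariance cannot be dropped. If $0\ne f\ge0$ is supported in $[a,b]\subset(0,\infty)$, then $\varphi(y)=\frac12\int f(x)(x+y)\,dx>0$ for $|y|<a$. So $\varphi$ is not supported in $[a,b]$, and $D_1f\notin\mathcal H_{[a,b]}$ by (K3).

\subsection{The energy estimate}\label{subsec:rankoneenergy}
The computation above depends on an explicit kernel. The following one does not, and it is the model for the general proof. Let $k$ be real and $y>0$. Let $u(t,x)$ be a smooth solution of \eqref{eq:transport} such that $u(t,\cdot)$ and $\partial_tu(t,\cdot)$ stay bounded in $\mathcal S(\mathbb R)$ for $0\le t\le1$, and let $u(0,\cdot)$ be supported in $[-\varepsilon,\varepsilon]$. We claim that $u(t,\cdot)$ is supported in $[-\varepsilon-ty,\varepsilon+ty]$.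

For $x>0$ put $p(t,x)=u(t,x)$ and $q(t,x)=u(t,-x)$. The equation at $x$ and at $-x$ reads
\[
\partial_tp=-y\,\partial_xp-yk\,\frac{p-q}{x},\qquad \partial_tq=y\,\partial_xq-yk\,\frac{p-q}{x}.
\]
This is a system of two transport equations, with $p$ moving away from the origin and $q$ toward it, coupled at each point. Multiply by $2\bar p$ and $2\bar q$, add, and take real parts. Since $k$ is real and $\operatorname{Re}\bigl((\bar p+\bar q)(p-q)\bigr)=|p|^2-|q|^2$, we obtain
\[
\partial_t(|p|^2+|q|^2)=-y\,\partial_x(|p|^2-|q|^2)-\frac{2ky}{x}(|p|^2-|q|^2).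
\]
The last term is exactly the one produced by differentiating the weight, so this is a conservation law:
\begin{equation}\label{eq:conservation}
\partial_t\bigl[(|p|^2+|q|^2)x^{2k}\bigr]+y\,\partial_x\bigl[(|p|^2-|q|^2)x^{2k}\bigr]=0 .
\end{equation}
The flux is at most $y$ times the density, so energy cannot cross a boundary that recedes with speed $y$. Indeed, with $b=\varepsilon+ty$ the energy $\mathcal E(t)=\int_b^\infty(|p|^2+|q|^2)x^{2k}\,dx$ satisfies
\[
\mathcal E'(t)=\bigl[-y(|p|^2+|q|^2)+y(|p|^2-|q|^2)\bigr]_{x=b}\,b^{2k}=-2y\,|q(t,b)|^2b^{2k}\le0 .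
\]
As $\mathcal E\ge0$ and $\mathcal E(0)=0$, we get $\mathcal E(t)=0$, which is the claim. The energy is taken over the \emph{invariant} region $|x|>\varepsilon+ty$. For $|p|^2$ alone there is no such law, because $p$ and $q$ feed each other across the mirror.

\section{Estimates for the Dunkl kernel}\label{sec:kernel}

If $R=\emptyset$, Theorem~\ref{thm:main} is (K3), with $c_0^2=(2\pi)^d$ and the Fourier inversion formula; so let $R\ne\emptyset$. Multiplicity functions form the space $\mathbb C^m$, where $m$ is the number of $G$-orbits in $R$. We use the subsets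
\[
\mathcal K=\{\operatorname{Re}k\ge0\},\qquad\mathcal K^\circ=\{\operatorname{Re}k_\alpha>0\text{ for all }\alpha\},\qquad\mathcal K_1=\{k\text{ real},\ k_\alpha\ge1\text{ for all }\alpha\}.
\]
Coordinates $x_j$ and multi-indices refer to a fixed orthonormal basis $e_1,\dots,e_d$ of $\mathfrak a$. For $v\in C^1(\mathfrak a)$ the fundamental theorem of calculus on the segment from $x$ to $\sigma_\alpha x$ gives
\begin{equation}\label{eq:quotient}
\frac{v(x)-v(\sigma_\alpha x)}{(\alpha,x)}=\frac2{|\alpha|^2}\int_0^1(\partial_\alpha v)\Bigl(x-\tau\frac{2(\alpha,x)}{|\alpha|^2}\alpha\Bigr)d\tau .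
\end{equation}
The right side is continuous on $\mathfrak a$, so $T_\xi v$ is a continuous function on $\mathfrak a$.

The equation $T_\xi f=(\lambda,\xi)f$ is not local, but it involves only the points of one orbit. As with the pair $(p,q)$ in rank one, we collect the values along an orbit in a vector. Evaluating $T_\xi v(x)$ at $\xi=x$ cancels the denominators:
\begin{equation}\label{eq:euler}
T_\xi v(x)\big|_{\xi=x}=\partial_xv(x)+\sum_{\alpha\in R_+}k_\alpha\bigl(v(x)-v(\sigma_\alpha x)\bigr),
\end{equation}
where $\partial_xv(x)$ is the derivative at $x$ in the direction $x$. On $\mathbb C^G$, with inner product $\langle F,H\rangle=\sum_gF_g\overline{H_g}$, define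
\[
(KF)_g=\sum_{\alpha\in R_+}k_\alpha(F_g-F_{\sigma_\alpha g}).
\]
If $F_g=v(gx)$, then $(KF)_g$ is the sum in \eqref{eq:euler} at the point $gx$. The map $P_\alpha F=(F_{\sigma_\alpha g})_g$ is self-adjoint with $P_\alpha^2=1$, so $\langle(1-P_\alpha)F,F\rangle=\frac12\|(1-P_\alpha)F\|^2\ge0$. Therefore
\begin{equation}\label{eq:accretive}
\operatorname{Re}\langle KF,F\rangle\ge0\qquad(k\in\mathcal K,\ F\in\mathbb C^G).
\end{equation}
Every statement of this section follows from this inequality.

\begin{lemma}\label{lem:constants}
Let $k\in\mathcal K$ and $v\in C^1(\mathfrak a)$. If $T_\xi v=0$ for all $\xi\in\mathfrak a$, then $v$ is constant.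
\end{lemma}

\begin{proof}
Fix $x$ and put $F_g(s)=v(sgx)-v(0)$. By \eqref{eq:euler} at the points $sgx$ we have $sF'=-KF$, since the constant $v(0)$ cancels in $KF$. By \eqref{eq:accretive}, $\frac{d}{ds}\|F\|^2=-2s^{-1}\operatorname{Re}\langle KF,F\rangle\le0$ for $s>0$. As $F(0)=0$, we get $F(1)=0$, so $v(x)=v(0)$.
\end{proof}

For the kernel, \eqref{eq:euler} and (K1) give, first for $x\in\mathfrak a$ and then by holomorphy for $x\in\mathfrak a_{\mathbb C}$,
\begin{equation}\label{eq:eulerkernel}
\partial_xE_k(x,\lambda)+\sum_{\alpha\in R_+}k_\alpha\bigl(E_k(x,\lambda)-E_k(\sigma_\alpha x,\lambda)\bigr)=(x,\lambda)E_k(x,\lambda).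
\end{equation}

\begin{lemma}\label{lem:kernel}
\begin{itemize}
\item[(a)] For $k\in\mathcal K$ and $x,\lambda\in\mathfrak a_{\mathbb C}$, $|E_k(x,\lambda)|\le\sqrt{|G|}\,\exp\max_{g\in G}\operatorname{Re}(gx,\lambda)$.
\item[(b)] The function $(k,x,\lambda)\mapsto E_k(x,\lambda)$ is continuous on $\mathcal K\times\mathfrak a_{\mathbb C}\times\mathfrak a_{\mathbb C}$ and holomorphic in $k\in\mathcal K^\circ$. Moreover $E_k(cx,\lambda)=E_k(x,c\lambda)$ for $c\in\mathbb C$, and $E_k$ is real on $\mathfrak a\times\mathfrak a$ if $k$ is real.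
\item[(c)] For each multi-index $\beta$ there is a constant $C_\beta$ such that $|\partial_x^\beta E_k(i\lambda,x)|\le C_\beta(1+|\lambda|)^{|\beta|}$ for all $k\in\mathcal K$ and $\lambda,x\in\mathfrak a$; one may take $C_0=\sqrt{|G|}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $F_g(s)=E_k(sgx,\lambda)$ and $M=\max_g\operatorname{Re}(gx,\lambda)$. By \eqref{eq:eulerkernel} at the points $sgx$ we have $F_g'=(gx,\lambda)F_g-s^{-1}(KF)_g$ for $s>0$. By \eqref{eq:accretive}, $\frac d{ds}\|F\|^2=2\operatorname{Re}\langle F',F\rangle\le2M\|F\|^2$, so $e^{-2Ms}\|F(s)\|^2$ is nonincreasing. Since $\|F(0)\|^2=|G|$, we get $|E_k(x,\lambda)|\le\|F(1)\|\le\sqrt{|G|}\,e^M$.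

(b) Expand the entire function $E_k(\cdot,\lambda)$ into homogeneous polynomials, $E_k=\sum_{n\ge0}E_k^{(n)}$ with $E_k^{(n)}$ of degree $n$ in $x$ and $E_k^{(0)}=1$. On the space of homogeneous polynomials of degree $n\ge1$ let $A_n(k)p=np+\sum_{\alpha\in R_+}k_\alpha(p-p\circ\sigma_\alpha)$. Since $\partial_xp(x)=np(x)$, the terms of degree $n$ in \eqref{eq:eulerkernel} give
\[
A_n(k)E_k^{(n)}(\cdot,\lambda)=(\cdot,\lambda)\,E_k^{(n-1)}(\cdot,\lambda).
\]
Suppose $A_n(k)p=q$ with $k\in\mathcal K$, fix $x\in\mathfrak a_{\mathbb C}$, and put $P=(p(gx))_g$, $Q=(q(gx))_g$. Then $nP+KP=Q$, so $n\|P\|^2\le\operatorname{Re}\langle Q,P\rangle\le\|Q\|\|P\|$ by \eqref{eq:accretive}, that is, $\|P\|\le\|Q\|/n$. This has two consequences. First, $A_n(k)$ is injective, hence invertible, for $k\in\mathcal K$, and by Cramer's rule its inverse has entries rational in $k$, without poles on $\mathcal K$, and real for real $k$. By induction $E_k^{(n)}(x,\lambda)$ is a polynomial in $(x,\lambda)$, homogeneous of degree $n$ in $x$ and of degree $n$ in $\lambda$, whose coefficients have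 the same three properties. Second, $N_n=\|(E_k^{(n)}(gx,\lambda))_g\|$ satisfies $N_n\le|x||\lambda|N_{n-1}/n$, so $N_n\le\sqrt{|G|}\,(|x||\lambda|)^n/n!$. The series $\sum_nE_k^{(n)}$ therefore converges uniformly for $k\in\mathcal K$ and $(x,\lambda)$ in a compact set, and the assertions pass from its terms to its sum.

(c) For $\lambda\in\mathfrak a$ and $z\in\mathfrak a_{\mathbb C}$ we have $\operatorname{Re}(ig\lambda,z)=-(g\lambda,\operatorname{Im}z)$, so (a) gives $|E_k(i\lambda,z)|\le\sqrt{|G|}\,e^{|\lambda||\operatorname{Im}z|}$. On the polydisc of radius $\delta=(1+|\lambda|)^{-1}$ around $x$ we have $|\lambda||\operatorname{Im}z|\le\sqrt d$, and Cauchy's estimates give the bound $\beta!\,\sqrt{|G|}\,e^{\sqrt d}\delta^{-|\beta|}$. For $\beta=0$ take $z=x$.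
\end{proof}

For $x\in\mathfrak a$, part (a) reads $|E_k(-i\lambda,x)|\le\sqrt{|G|}\,e^{I_{Gx}(\operatorname{Im}\lambda)}$, which explains the exponential factor in (K2). Off the hyperplanes, $w_k(\lambda)$ is entire in $k$, and
\begin{equation}\label{eq:weightbound}
|w_k(\lambda)|\le\prod_{\alpha\in R_+}(1+|(\alpha,\lambda)|)^{2\kappa}\qquad\text{if }0\le\operatorname{Re}k_\alpha\le\kappa\text{ for all }\alpha .
\end{equation}
So for $k\in\mathcal K$ and $f\in\mathcal S(\mathfrak a)$ the integral $D_kf(\lambda)$ converges for $\lambda\in\mathfrak a$, and so does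
\[
D_k^\vee f(x)=\int_{\mathfrak a}f(\lambda)E_k(i\lambda,x)w_k(\lambda)\,d\lambda\qquad(x\in\mathfrak a).
\]
By part (c) we may differentiate under the integral, so $D_k^\vee f\in C^\infty(\mathfrak a)$. By symmetry and part (b), $E_k(i\lambda,x)=E_k(ix,\lambda)$ and $E_k(-i\lambda,-x)=E_k(i\lambda,x)$. With $\iota f(x)=f(-x)$ and $w_k$ even, these identities say
\begin{equation}\label{eq:iota}
D_k^\vee=\iota D_k=D_k\iota\qquad\text{on }\mathcal S(\mathfrak a).
\end{equation}

We shall need a substitute for the point mass at the origin, whose transform would be the constant~$1$.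

\begin{lemma}\label{lem:unit}
Let $k\in\mathcal K$. There are functions $\rho_\varepsilon\in\mathcal D(B_\varepsilon)$, $\varepsilon>0$, such that $h_\varepsilon=D_k\rho_\varepsilon$ satisfies $|h_\varepsilon|\le\sqrt{|G|}$ on $\mathfrak a$ and $h_\varepsilon\to1$ pointwise on $\mathfrak a_{\mathbb C}$ as $\varepsilon\to0$.
\end{lemma}

\begin{proof}
Choose a smooth $\tau_\varepsilon\ge0$ with $\int\tau_\varepsilon=1$ whose support is a compact subset of $B_\varepsilon$ that meets no reflection hyperplane. Near this support $w_k$ is smooth and has no zero, so $\rho_\varepsilon=\tau_\varepsilon/w_k\in\mathcal D(B_\varepsilon)$. Then $h_\varepsilon(\lambda)=\int\tau_\varepsilon(x)E_k(-i\lambda,x)\,dx$ is an average of $E_k(-i\lambda,\cdot)$ over $B_\varepsilon$. It is bounded by $\sqrt{|G|}$ for real $\lambda$, and it tends to $E_k(-i\lambda,0)=1$.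
\end{proof}

\section{Inversion for real $k\ge1$}\label{sec:inversion}

To connect multiplication by $e^{-it(\lambda,y)}$ with an initial value problem we need an inversion formula, and for the energy estimate we need the skew-symmetry of $T_\xi$ with respect to $w_k\,dx$. Both rest on integration by parts against the weight, which is singular on the hyperplanes for small $k$. We avoid the singularity by restricting $k$. In this section and the next, $k\in\mathcal K_1$. Since $t\mapsto|t|^{2\kappa}$ is $C^1$ with derivative $2\kappa|t|^{2\kappa}/t$ for $\kappa\ge1$, the weight $w_k$ is then $C^1$, positive off a null set, the functions $w_k/(\alpha,x)$ extend continuously with polynomial growth, and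
\begin{equation}\label{eq:dw}
\partial_\xi w_k=\sum_{\alpha\in R_+}2k_\alpha(\alpha,\xi)\frac{w_k}{(\alpha,x)} .
\end{equation}
Also $c_k>0$.

\begin{lemma}\label{lem:calculus}
Let $k\in\mathcal K_1$ and $\xi\in\mathfrak a$.
\begin{itemize}
\item[(a)] $T_\xi$ maps $\mathcal S(\mathfrak a)$ continuously into itself.
\item[(b)] If $\Phi,u\in C^1(\mathfrak a)$ and $\Phi$ is $G$-invariant, then $T_\xi(\Phi u)=\Phi\,T_\xi u+(\partial_\xi\Phi)u$.
\item[(c)] If $f\in\mathcal S(\mathfrak a)$, and $v\in C^1(\mathfrak a)$ has polynomial growth together with its gradient, then $\int(T_\xi f)\,v\,w_k\,dx=-\int f\,(T_\xi v)\,w_k\,dx$.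
\end{itemize}
\end{lemma}

\begin{proof}
(a) It suffices to treat the quotient in \eqref{eq:quotient}, with $v=f\in\mathcal S(\mathfrak a)$. The right side is smooth. Its argument depends linearly on $x$, through a map of norm at most $1$, and lies within distance $2/|\alpha|$ of $x$ when $|(\alpha,x)|\le1$. On this strip every derivative of the quotient, multiplied by any power of $1+|x|$, is therefore bounded by a Schwartz seminorm of $f$. Where $|(\alpha,x)|\ge1$ the same follows from the left side, because all derivatives of $1/(\alpha,x)$ are bounded there.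

(b) For arbitrary $\Phi$ we have $\Phi u-(\Phi u)\circ\sigma_\alpha=\Phi\cdot(u-u\circ\sigma_\alpha)+(\Phi-\Phi\circ\sigma_\alpha)\cdot(u\circ\sigma_\alpha)$, and the last term vanishes when $\Phi$ is invariant.

(c) By \eqref{eq:quotient}, $T_\xi v$ has polynomial growth, so all integrals converge. Integration by parts and \eqref{eq:dw} give
\[
\int(\partial_\xi f)\,v\,w_k=-\int f\,(\partial_\xi v)\,w_k-\sum_{\alpha\in R_+}k_\alpha(\alpha,\xi)\int f\cdot2v\,\frac{w_k}{(\alpha,x)} .
\]
The substitution $x\mapsto\sigma_\alpha x$ preserves $w_k\,dx$ and changes the sign of $(\alpha,x)$. Applied to the term with $f\circ\sigma_\alpha$ it gives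
\[
\int(f-f\circ\sigma_\alpha)\,v\,\frac{w_k}{(\alpha,x)}=\int f\,(v+v\circ\sigma_\alpha)\,\frac{w_k}{(\alpha,x)} .
\]
Multiply by $k_\alpha(\alpha,\xi)$, sum over $R_+$, add the first identity, and use $-2v+v+v\circ\sigma_\alpha=-(v-v\circ\sigma_\alpha)$.
\end{proof}

The inversion formula now follows by an argument that works for the Fourier transform as well. The transform exchanges $T_\xi$ with multiplication by $(\cdot,\xi)$, so $D_k^\vee D_k$ commutes with multiplication by coordinates; such an operator is multiplication by a function, and the Gaussian identifies the function.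

\begin{proposition}\label{prop:inversion}
Let $k\in\mathcal K_1$. Then $D_k$ and $D_k^\vee$ map $\mathcal S(\mathfrak a)$ continuously into itself, and $D_k^\vee D_k=D_kD_k^\vee=c_k^2\,\mathrm{id}$ on $\mathcal S(\mathfrak a)$.
\end{proposition}

\begin{proof}
Write $D=D_k$ and let $m_\xi$ denote multiplication by the linear function $(\cdot,\xi)$.

\emph{Intertwining.} For $\lambda\in\mathfrak a$, the function $x\mapsto E_k(-i\lambda,x)=E_k(x,-i\lambda)$ is bounded with bounded gradient, and $T_\xi$ multiplies it by $-i(\lambda,\xi)$. Lemma~\ref{lem:calculus}(c) gives the first of the identities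
\begin{equation}\label{eq:intertwine}
D\,T_\xi=i\,m_\xi D,\qquad D\,m_\xi=i\,T_\xi D\qquad\text{on }\mathcal S(\mathfrak a).
\end{equation}
For the second, write $E_k(-i\lambda,x)=E_k(\lambda,-ix)$. The operator $T_\xi$, acting in $\lambda$, multiplies this function by $-i(x,\xi)$, and it may be applied under the integral because, by Lemma~\ref{lem:kernel}(c) and symmetry, $|\partial_\lambda^\beta E_k(-i\lambda,x)|\le C_\beta(1+|x|)^{|\beta|}$. Thus $T_\xi Df=-iD(m_\xi f)$.

\emph{Continuity.} The last bound gives $\sup|\partial^\beta Dh|\le C_\beta\int|h|(1+|x|)^{|\beta|}w_k\,dx$ for $h\in\mathcal S(\mathfrak a)$. The relation $\lambda_j\partial_j=\partial_j\lambda_j-1$ expresses $\lambda^\mu\partial^\beta Df$ as a linear combination of terms $\partial^{\beta'}(\lambda^{\mu'}Df)$. By \eqref{eq:intertwine}, $\lambda^{\mu'}Df=(-i)^{|\mu'|}D(T^{\mu'}f)$, where $T^{\mu'}$ is the corresponding product of operators $T_{e_j}$. By Lemma~\ref{lem:calculus}(a), $\sup|\lambda^\mu\partial^\beta Df|$ is bounded by a continuous seminorm of $f$. So $D$ is continuous on $\mathcal S(\mathfrak a)$,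 and so is $D_k^\vee=\iota D$.

\emph{The Gaussian.} Let $\psi(x)=e^{-|x|^2/2}$. It is $G$-invariant, so $T_\xi\psi=\partial_\xi\psi=-m_\xi\psi$. Applying $D$ and using \eqref{eq:intertwine} we get $i\,m_\xi D\psi=-i\,T_\xi D\psi$. By Lemma~\ref{lem:calculus}(b), the function $v=e^{|\lambda|^2/2}D\psi$ satisfies $T_\xi v=e^{|\lambda|^2/2}(T_\xi D\psi+m_\xi D\psi)=0$ for all $\xi$. By Lemma~\ref{lem:constants}, $v=v(0)=\int\psi w_k=c_k$. Hence $D\psi=c_k\psi$, and $D_k^\vee\psi=c_k\psi$ because $\psi$ is even.

\emph{Locality.} Let $P=D_k^\vee D=\iota DD$. By \eqref{eq:intertwine} and $\iota m_\xi=-m_\xi\iota$,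
\[
Pm_\xi=\iota D(iT_\xi D)=-\iota\,m_\xi DD=m_\xi P .
\]
Let $f\in\mathcal S(\mathfrak a)$ vanish at $a\in\mathfrak a$. Then $f=\sum_j(x_j-a_j)H_j$ with the smooth functions $H_j(x)=\int_0^1(\partial_jf)(a+\tau(x-a))\,d\tau$. Take $\chi\in\mathcal D(\mathfrak a)$ equal to $1$ near $a$. The functions
\[
f_j=\chi H_j+(1-\chi)\frac{x_j-a_j}{|x-a|^2}f
\]
lie in $\mathcal S(\mathfrak a)$, and $\sum_j(x_j-a_j)f_j=\chi f+(1-\chi)f=f$. So $Pf=\sum_j(x_j-a_j)Pf_j$ vanishes at $a$. For general $f$, apply this to $f-f(a)\psi(a)^{-1}\psi$; it gives $Pf(a)=f(a)\psi(a)^{-1}P\psi(a)=c_k^2f(a)$. Finally $DD_k^\vee=D\iota D=D_k^\vee D$ by \eqref{eq:iota}.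
\end{proof}

\section{Finite speed of propagation}\label{sec:propagation}

The conservation law \eqref{eq:conservation} has the following weak form in any rank.

\begin{lemma}\label{lem:energy}
Let $k\in\mathcal K_1$, $y\in\mathfrak a$, $u\in\mathcal S(\mathfrak a)$, and let $\Phi\in C^1(\mathfrak a)$ be real, $G$-invariant, and bounded with bounded gradient. Then
\[
2\operatorname{Re}\int\Phi\,\bar u\,T_yu\,w_k\,dx=-\int(\partial_y\Phi)|u|^2w_k\,dx .
\]
\end{lemma}

\begin{proof}
Since $k$ and $y$ are real, $T_y\bar u=\overline{T_yu}$. Lemma~\ref{lem:calculus}(c) with $f=u$, $v=\Phi\bar u$, followed by part (b), gives $\int\Phi\bar u\,T_yu\,w_k=-\int\Phi u\,\overline{T_yu}\,w_k-\int(\partial_y\Phi)|u|^2w_k$.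
\end{proof}

So for a solution of \eqref{eq:transport} and an invariant cutoff, the localized energy $\int\Phi|u|^2w_k$ changes exactly as it would under translation: the reflection terms have disappeared. Invariance of $\Phi$ is essential here, since otherwise the product rule has an extra term containing $u\circ\sigma_\alpha$. For $k=0$ one would show that the solution vanishes in a half-space $(x,\nu)>\text{const}$ by taking $\Phi$ to be a function of $(x,\nu)$. The smallest invariant function above $(x,\nu)$ is $\max_g(gx,\nu)$. Its rate of increase in the direction $y$ is at most $\max_g(gy,\nu)=I_{Gy}(\nu)$, and this is how the orbit of $y$ enters. The maximum is not $C^1$, so we replace it by a smooth invariant approximation with the same bound on the derivative.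

For $k\in\mathcal K_1$, $y\in\mathfrak a$ and $\rho\in\mathcal S(\mathfrak a)$ put
\[
U_y\rho(x)=c_k^{-2}\int_{\mathfrak a}e^{-i(\lambda,y)}D_k\rho(\lambda)E_k(i\lambda,x)w_k(\lambda)\,d\lambda .
\]
For $k=0$ the same formula would give $U_y\rho(x)=\rho(x-y)$.

\begin{proposition}\label{prop:propagation}
Let $k\in\mathcal K_1$, $y\in\mathfrak a$ and $\rho\in\mathcal D(B_\varepsilon)$. Then $U_y\rho$ is supported in $\operatorname{conv}(Gy)+B_\varepsilon$.
\end{proposition}

\begin{proof}
\emph{The evolution.} Let $h=D_k\rho|_{\mathfrak a}\in\mathcal S(\mathfrak a)$ and $u(t,\cdot)=U_{ty}\rho=c_k^{-2}D_k^\vee(e^{-it(\cdot,y)}h)$ for $0\le t\le1$. By Proposition~\ref{prop:inversion}, $u(0,\cdot)=\rho$. Differentiating under the integral gives $\partial_tu(t,\cdot)=c_k^{-2}D_k^\vee\bigl(-i(\cdot,y)e^{-it(\cdot,y)}h\bigr)$, while $T_y$ multiplies $E_k(i\lambda,\cdot)$ by $i(\lambda,y)$. Hence $u$ solves \eqref{eq:transport}. The functions $e^{-it(\cdot,y)}h$ and $(\cdot,y)e^{-it(\cdot,y)}h$, $0\le t\le1$, form bounded subsets of $\mathcal S(\mathfrak a)$, because each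 derivative of $e^{-it(\cdot,y)}$ is bounded uniformly in $t$. As $D_k^\vee$ is continuous and linear, $u(t,\cdot)$ and $\partial_tu(t,\cdot)$ stay bounded in $\mathcal S(\mathfrak a)$.

\emph{The cutoff.} The set $\operatorname{conv}(Gy)+B_\varepsilon$ is compact and convex with indicator $I_{Gy}(\nu)+\varepsilon|\nu|$. Let $x_0$ lie outside it. By \eqref{eq:separation} there is $\nu\in\mathfrak a$ with $(x_0,\nu)>V+\varepsilon|\nu|$, where $V=I_{Gy}(\nu)$. Fix $s>0$ so large that $(x_0,\nu)>V+c$, where $c=\varepsilon|\nu|+s^{-1}\log|G|$, and define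
\[
L(x)=\frac1s\log\sum_{g\in G}e^{s(gx,\nu)},\qquad\Theta(r)=\begin{cases}0,&r\le c,\\[2pt]\dfrac{(r-c)^2}{1+(r-c)^2},&r>c.\end{cases}
\]
The function $\Theta$ is $C^1$, bounded, nondecreasing, has bounded derivative, and is positive exactly on $(c,\infty)$. The function $L$ is smooth and $G$-invariant. Bounding the sum below by one term and above by $|G|$ times the largest term gives
\[
(x,\nu)\le L(x)\le\max_g(gx,\nu)+s^{-1}\log|G| .
\]
Its derivative in a direction $\xi$ is a weighted mean,
\[
\partial_\xi L(x)=\frac{\sum_g(g\xi,\nu)e^{s(gx,\nu)}}{\sum_ge^{s(gx,\nu)}},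
\]
so $|\partial_\xi L|\le|\xi||\nu|$ and $\partial_yL\le V$.

\emph{The energy.} Let $\Phi_t=\Theta(L-tV)$, which satisfies the hypotheses of Lemma~\ref{lem:energy}, and let
\[
\mathcal E(t)=\int\Phi_t(x)|u(t,x)|^2w_k(x)\,dx\ge0\qquad(0\le t\le1).
\]
The uniform bounds on $u$ and $\partial_tu$ allow differentiation under the integral. Using \eqref{eq:transport}, Lemma~\ref{lem:energy} and $\partial_y\Phi_t=\Theta'(L-tV)\,\partial_yL$, we find
\[
\mathcal E'(t)=\int\bigl[-V\Theta'(L-tV)|u|^2-2\operatorname{Re}(\Phi_t\bar u\,T_yu)\bigr]w_k\,dx=\int\Theta'(L-tV)(\partial_yL-V)|u|^2w_k\,dx\le0 .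
\]
On $B_\varepsilon$ we have $L\le c$, so $\Phi_0\rho=0$ and $\mathcal E(0)=0$. Therefore $\mathcal E(1)=0$. Since $\Phi_1w_k>0$ almost everywhere on the open set $\{L>V+c\}$, the continuous function $u(1,\cdot)=U_y\rho$ vanishes on this set, which contains $x_0$ because $L(x_0)\ge(x_0,\nu)>V+c$.
\end{proof}

\section{Continuation in $k$ and proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $\mathcal A$ be the algebra of functions $\mathcal K\to\mathbb C$ that are continuous on $\mathcal K$ and holomorphic on $\mathcal K^\circ$. It contains $k\mapsto E_k(x,\lambda)$ by Lemma~\ref{lem:kernel}(b), and $k\mapsto w_k(x)$ for $x$ off the hyperplanes.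

\begin{lemma}\label{lem:continuation}
\begin{itemize}
\item[(a)] If $\Psi\in\mathcal A$ vanishes on $\mathcal K_1$, then $\Psi=0$.
\item[(b)] Let $\Psi(k,x)$ be jointly measurable on $\mathcal K\times\mathfrak a$, with $\Psi(\cdot,x)\in\mathcal A$ for almost all $x$. Suppose that for each compact $C\subset\mathcal K$ there is an integrable function of $x$ that dominates $|\Psi(k,x)|$ for all $k\in C$. Then $k\mapsto\int\Psi(k,x)\,dx$ belongs to $\mathcal A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) In coordinates, $\mathcal K^\circ=\Pi^m$ with $\Pi$ the open right half-plane, and $\mathcal K_1=[1,\infty)^m$. Suppose $\Psi=0$ on $\Pi^{j-1}\times[1,\infty)^{m-j+1}$. With all coordinates but the $j$th fixed, $\Psi$ is holomorphic on $\Pi$ and vanishes on $[1,\infty)$, so $\Psi=0$ on $\Pi^j\times[1,\infty)^{m-j}$ by the identity theorem. After $m$ steps $\Psi=0$ on $\mathcal K^\circ$, which is dense in $\mathcal K$.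

(b) Continuity is dominated convergence. By Fubini's theorem the integral over any triangle in one coordinate of $\mathcal K^\circ$ vanishes, so by Morera's theorem the function is holomorphic in each coordinate; being continuous, it is holomorphic.
\end{proof}

From now on we restrict $f\in\mathcal H_S$ to $\mathfrak a$ without comment. By (K3) the restriction is the Fourier transform of a test function, so it lies in $\mathcal S(\mathfrak a)$ and $D_k^\vee f$ is defined. By \eqref{eq:weightbound}, the bound $|E_k(i\lambda,x)|\le\sqrt{|G|}$ and Lemma~\ref{lem:continuation}(b), the functions $k\mapsto D_k^\vee f(x)$ and $k\mapsto c_k$ belong to $\mathcal A$.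

\begin{proposition}\label{prop:support}
Let $S$ be as in Theorem~\ref{thm:main}, $f\in\mathcal H_S$ and $k\in\mathcal K$. Then $D_k^\vee f\in\mathcal D(S)$.
\end{proposition}

\begin{proof}
We know that $D_k^\vee f$ is smooth. Fix $x\notin S$; we show that $D_k^\vee f(x)=0$. By Lemma~\ref{lem:continuation}(a) we may assume $k\in\mathcal K_1$. By (K3), $f=\widehat\varphi$ with $\varphi\in\mathcal D(S)$. The inverse Dunkl transform of a single exponential is not a convergent integral, so we insert the factor $h_\varepsilon=D_k\rho_\varepsilon$ of Lemma~\ref{lem:unit}, which lies in $\mathcal S(\mathfrak a)$ by Proposition~\ref{prop:inversion}. Fubini's theorem gives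
\[
c_k^{-2}\int_{\mathfrak a}f(\lambda)h_\varepsilon(\lambda)E_k(i\lambda,x)w_k(\lambda)\,d\lambda=\int_S\varphi(y)\,U_y\rho_\varepsilon(x)\,dy .
\]
For $y\in S$ we have $\operatorname{conv}(Gy)\subset S$, because $S$ is invariant and convex. By Proposition~\ref{prop:propagation}, $U_y\rho_\varepsilon$ is supported in $S+B_\varepsilon$ for every $y\in S$. So the right side vanishes as soon as $\varepsilon$ is less than the distance from $x$ to $S$. As $\varepsilon\to0$, the left side tends to $c_k^{-2}D_k^\vee f(x)$ by dominated convergence.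
\end{proof}

The inversion formula can now be continued as well. The support property is what makes this easy: it turns $D_kD_k^\vee f$ into an integral over a compact set that does not depend on $k$, so no decay estimate for $D_k^\vee f$ is needed.

\begin{proposition}\label{prop:rightinverse}
Let $S$ be as in Theorem~\ref{thm:main}, $f\in\mathcal H_S$ and $k\in\mathcal K$. Then $D_k(D_k^\vee f)=c_k^2f$ on $\mathfrak a_{\mathbb C}$.
\end{proposition}

\begin{proof}
Both sides are entire in $\lambda$, so it suffices to take $\lambda\in\mathfrak a$. By Proposition~\ref{prop:support} the left side is $\int_SD_k^\vee f(x)E_k(-i\lambda,x)w_k(x)\,dx$. For $x$ off the hyperplanes the integrand is in $\mathcal A$ as a function of $k$. For $k$ in a compact subset of $\mathcal K$ it is bounded on $S$, by \eqref{eq:weightbound} and $|D_k^\vee f(x)|\le\sqrt{|G|}\int|f||w_k|\,d\lambda$. By Lemma~\ref{lem:continuation}(b), $k\mapsto D_k(D_k^\vee f)(\lambda)-c_k^2f(\lambda)$ is in $\mathcal A$. It vanishes on $\mathcal K_1$ by Proposition~\ref{prop:inversion}, hence on $\mathcal K$.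
\end{proof}

It remains to divide by $c_k^2$. For real $k$ the constant is positive, but for complex $k$ the weight oscillates and continuation does not exclude zeros. Here the known injectivity is used.

\begin{lemma}\label{lem:ck}
$c_k\ne0$ for all $k\in\mathcal K$.
\end{lemma}

\begin{proof}
Suppose $c_k=0$. Let $\varphi\in\mathcal D(\mathfrak a)$ and choose $r$ with $\varphi\in\mathcal D(B_r)$. The ball $B_r$ is invariant, compact and convex, and $f=\widehat\varphi\in\mathcal H_{B_r}$ by (K3). By Propositions~\ref{prop:support} and~\ref{prop:rightinverse}, $D_k^\vee f\in\mathcal D(B_r)$ and $D_k(D_k^\vee f)=0$, so $D_k^\vee f=0$ by (K2). At $x=0$ this reads $\int\widehat\varphi\,w_k\,d\lambda=0$. Since $\mathcal D(\mathfrak a)$ is dense in $\mathcal S(\mathfrak a)$ and the Fourier transform is a homeomorphism of $\mathcal S(\mathfrak a)$, the functions $\widehat\varphi$ are dense in $\mathcal S(\mathfrak a)$. By \eqref{eq:weightbound}, $w_k$ defines a tempered distribution, which is therefore zero, so $w_k=0$ almost everywhere. But $|w_k|=\prod_{\alpha\in R_+}|(\alpha,x)|^{2\operatorname{Re}k_\alpha}>0$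 off the hyperplanes.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The map $D_k$ is linear, and by (K2) it maps $\mathcal D(S)$ injectively into $\mathcal H_S$. For $f\in\mathcal H_S$, the function $c_k^{-2}D_k^\vee f$ is defined by Lemma~\ref{lem:ck}, lies in $\mathcal D(S)$ by Proposition~\ref{prop:support}, and has transform $f$ by Proposition~\ref{prop:rightinverse}. So $D_k$ is onto, with the stated inverse.
\end{proof}

\begin{remark}
Apart from (K2) and (K3), the invariance and the convexity of $S$ are used once, in the inclusion $\operatorname{conv}(Gy)\subset S$. The hypothesis $\operatorname{Re}k\ge0$ enters through (K1), (K2), the inequality \eqref{eq:accretive} and the bound \eqref{eq:weightbound}.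
\end{remark}

\section{Distributions}\label{sec:distributions}

Let $\mathcal E'(S)$ be the space of distributions on $\mathfrak a$ supported in the compact set $S$. We recall three standard facts. A distribution $u\in\mathcal E'(S)$ acts on $\psi\in C^\infty(\mathfrak a)$ by $\langle u,\psi\rangle=\langle u,\chi\psi\rangle$, for any $\chi\in\mathcal D(\mathfrak a)$ equal to $1$ near $S$. There are $C$ and $N$ with
\begin{equation}\label{eq:order}
|\langle u,\phi\rangle|\le C\sum_{|\beta|\le N}\sup|\partial^\beta\phi|\qquad(\phi\in\mathcal D(S+B_1)).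
\end{equation}
If $(u_j)$ is a sequence of distributions and $\langle u_j,\phi\rangle$ converges for each $\phi\in\mathcal D(\mathfrak a)$, then the limit is a distribution, by the Banach--Steinhaus theorem.

The weight $w_k$ is in general not smooth and cannot be multiplied with a distribution, so we absorb it and define
\[
\mathcal F_ku(\lambda)=\langle u,E_k(-i\lambda,\cdot)\rangle\qquad(\lambda\in\mathfrak a_{\mathbb C}).
\]
Thus $D_kf=\mathcal F_k(fw_k)$ for $f\in\mathcal D(\mathfrak a)$. Let $\mathcal H'_S$ be the space of entire functions $F$ on $\mathfrak a_{\mathbb C}$ with $|F(\lambda)|\le C(1+|\lambda|)^Ne^{I_S(\operatorname{Im}\lambda)}$ for some $C$ and $N$.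

\begin{theorem}\label{thm:distributions}
For $\operatorname{Re}k\ge0$ and $S$ as in Theorem~\ref{thm:main}, the map $\mathcal F_k:\mathcal E'(S)\to\mathcal H'_S$ is a linear bijection.
\end{theorem}

\begin{proof}
\emph{The map is into $\mathcal H'_S$.} Let $u\in\mathcal E'(S)$ satisfy \eqref{eq:order}. Since $E_k$ is entire in both variables, its Taylor series in $\lambda$ converges together with all $x$-derivatives, uniformly on compact sets; applying $u$ term by term shows that $\mathcal F_ku$ is entire. A fixed cutoff would give the indicator of a neighborhood of $S$, so we let the cutoff shrink with $\lambda$. Put $\delta=(1+|\lambda|)^{-1}$. Convolving the characteristic function of $S+B_{\delta/2}$ with $\delta^{-d}\omega(\cdot/\delta)$, where $\omega\in\mathcal D(B_{1/4})$ and $\int\omega=1$, gives $\chi_\delta\in\mathcal D(S+B_\delta)$ with $\chi_\delta=1$ on $S+B_{\delta/4}$ and $|\partial^\beta\chi_\delta|\le C'_\beta\delta^{-|\beta|}$. Let $x\in S+B_\delta$ and let $z$ lie in the polydisc of radius $\delta$ around $x$. Then $z=x'+\zeta$ with $x'\in S$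 and $|\zeta|\le(1+\sqrt d)\delta$. By invariance of $S$, $\operatorname{Re}(gx',-i\lambda)=(gx',\operatorname{Im}\lambda)\le I_S(\operatorname{Im}\lambda)$, and $|(g\zeta,\lambda)|\le1+\sqrt d$. Lemma~\ref{lem:kernel}(a) gives $|E_k(-i\lambda,z)|\le\sqrt{|G|}\,e^{1+\sqrt d}e^{I_S(\operatorname{Im}\lambda)}$, and by Cauchy's estimates $|\partial_x^\beta E_k(-i\lambda,x)|$ is at most $\beta!\,\delta^{-|\beta|}$ times this bound. Applying \eqref{eq:order} and Leibniz's rule to $\chi_\delta E_k(-i\lambda,\cdot)$ gives $|\mathcal F_ku(\lambda)|\le C''(1+|\lambda|)^Ne^{I_S(\operatorname{Im}\lambda)}$.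

\emph{Injectivity.} Let $\mathcal F_ku=0$ and $\phi\in\mathcal D(\mathfrak a)$. Theorem~\ref{thm:main} for a ball containing the support of $\phi$ gives $\phi=c_k^{-2}\int D_k\phi(\lambda)E_k(i\lambda,\cdot)w_k(\lambda)\,d\lambda$, with $D_k\phi$ rapidly decreasing on $\mathfrak a$. Multiply by a fixed $\chi\in\mathcal D(S+B_1)$ equal to $1$ near $S$. By Lemma~\ref{lem:kernel}(c) the integral then converges absolutely in the norm on the right of \eqref{eq:order}, so $u$ may be applied under the integral sign:
\[
\langle u,\phi\rangle=c_k^{-2}\int D_k\phi(\lambda)\,\mathcal F_ku(-\lambda)\,w_k(\lambda)\,d\lambda=0 .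
\]

\emph{Surjectivity.} Let $F\in\mathcal H'_S$. We regularize $F$ so that Theorem~\ref{thm:main} applies, and pass to the limit. Let $\varepsilon$ run through the sequence $1/j$, and take $h_\varepsilon$ as in Lemma~\ref{lem:unit}. By (K2), $h_\varepsilon\in\mathcal H_{B_\varepsilon}$, so $Fh_\varepsilon\in\mathcal H_{S+B_\varepsilon}$ because indicators add. The set $S+B_\varepsilon$ is invariant, compact and convex. By Theorem~\ref{thm:main}, $f_\varepsilon=c_k^{-2}D_k^\vee(Fh_\varepsilon)$ lies in $\mathcal D(S+B_\varepsilon)$ and $D_kf_\varepsilon=Fh_\varepsilon$. For $\phi\in\mathcal D(\mathfrak a)$, Fubini's theorem gives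
\[
\int f_\varepsilon\phi\,w_k\,dx=c_k^{-2}\int F(\lambda)h_\varepsilon(\lambda)D_k\phi(-\lambda)w_k(\lambda)\,d\lambda .
\]
On $\mathfrak a$, the functions $F$ and $w_k$ have polynomial growth, $D_k\phi$ decreases rapidly by (K2), and $|h_\varepsilon|\le\sqrt{|G|}$. By dominated convergence the right side converges as $\varepsilon\to0$. So $f_\varepsilon w_k$ converges weakly to a distribution $u$. If the support of $\phi$ is disjoint from $S$, it is disjoint from $S+B_\varepsilon$ for small $\varepsilon$; hence $u\in\mathcal E'(S)$. With $\chi\in\mathcal D(\mathfrak a)$ equal to $1$ near $S+B_1$ we get, for $\lambda\in\mathfrak a_{\mathbb C}$,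
\[
\mathcal F_ku(\lambda)=\lim_{\varepsilon\to0}\langle f_\varepsilon w_k,\chi E_k(-i\lambda,\cdot)\rangle=\lim_{\varepsilon\to0}D_kf_\varepsilon(\lambda)=\lim_{\varepsilon\to0}F(\lambda)h_\varepsilon(\lambda)=F(\lambda).\qedhere
\]
\end{proof}

\section{Growth of the kernel and the role of invariance}\label{sec:converse}

For $k=0$ no invariance is needed, while for $k=1$ in rank one we saw the theorem fail for an interval $[a,b]\subset(0,\infty)$. The relevant group is generated by the reflections that actually occur in $T_\xi$.

\begin{remark}\label{rem:smallgroup}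
Let $k\in\mathcal K$, $R'=\{\alpha\in R:k_\alpha\ne0\}$, and let $G'$ be the group generated by the $\sigma_\alpha$ with $\alpha\in R'$. The set $R'$ is $G$-invariant, hence a root system, with reflection group $G'$ and positive roots $R'\cap R_+$. The restriction of $k$ to $R'$ defines the same $T_\xi$, $E_k$, $w_k$ and $D_k$. Therefore Lemma~\ref{lem:kernel}(a) holds with $G'$ in place of $G$ and, by (K1)--(K3) for $G'$, Theorem~\ref{thm:main} holds for all nonempty $G'$-invariant compact convex sets $S$.
\end{remark}

For real $k\ge0$ this cannot be improved. If a nonempty compact convex set $S$ has empty interior, then $\mathcal D(S)=\{0\}$, and $\mathcal H_S=\{0\}$ by (K3), so there is nothing to prove and no condition on $S$ can be deduced. We therefore assume that $S$ has interior points.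

\begin{theorem}\label{thm:converse}
Let $k\ge0$ be real, and let $G'$ be the group generated by the $\sigma_\alpha$ with $k_\alpha>0$.
\begin{itemize}
\item[(i)] For all $\eta,x\in\mathfrak a$,
\[
\lim_{s\to\infty}s^{-1}\log E_k(s\eta,x)=\max_{g\in G'}(g\eta,x).
\]
\item[(ii)] For a compact convex set $S$ with nonempty interior the following are equivalent: \textup{(A)} $S$ is $G'$-invariant; \textup{(B)} $D_k:\mathcal D(S)\to\mathcal H_S$ is a linear isomorphism; \textup{(C)} $D_k(\mathcal D(S))\subset\mathcal H_S$.
\end{itemize}
\end{theorem}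

\begin{proof}
(i) The upper bound $\limsup s^{-1}\log|E_k(s\eta,x)|\le\max_{g\in G'}(g\eta,x)$ is Lemma~\ref{lem:kernel}(a) for $G'$. For the lower bound we use the system along the orbit again, but now the signs of its coefficients rather than a norm. Let $F_g(s)=E_k(sg\eta,x)$, which is real by Lemma~\ref{lem:kernel}(b), let $\Lambda_g=(g\eta,x)$ and $\gamma=\sum_{\alpha\in R_+}k_\alpha$. By \eqref{eq:eulerkernel}, $sF_g'=s\Lambda_gF_g-\gamma F_g+\sum_{\alpha\in R_+}k_\alpha F_{\sigma_\alpha g}$. An integrating factor removes the diagonal terms: $\phi_g(s)=s^\gamma e^{-s\Lambda_g}F_g(s)$ satisfies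
\begin{equation}\label{eq:monotone}
\phi_g'(s)=s^{\gamma-1}e^{-s\Lambda_g}\sum_{\alpha\in R_+}k_\alpha F_{\sigma_\alpha g}(s)\qquad(s>0).
\end{equation}

\emph{Positivity.} We have $F_g(0)=1$ for all $g$. Suppose some $F_g$ has a positive zero, let $s_1>0$ be the smallest zero of any of these functions, and let $F_g(s_1)=0$. All components of $F$ are positive on $[0,s_1)$, so $\phi_g$ is nondecreasing on $(0,s_1]$ by \eqref{eq:monotone} and $k\ge0$. Then $\phi_g(s_1)\ge\phi_g(s_1/2)>0$, a contradiction. Thus all $F_g$ are positive on $[0,\infty)$ and all $\phi_g$ are nondecreasing. In particular $E_k>0$ on $\mathfrak a\times\mathfrak a$.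

\emph{Growth.} Let $\ell_g=\liminf_{s\to\infty}s^{-1}\log F_g(s)$. From $\phi_g(s)\ge\phi_g(1)$ we get
\begin{equation}\label{eq:lower}
\log F_g(s)\ge(s-1)\Lambda_g+\log F_g(1)-\gamma\log s\qquad(s\ge1),
\end{equation}
so $\ell_g\ge\Lambda_g$. Each component also inherits the growth of its neighbors. Let $k_\alpha>0$ and $s\ge2$. Integrate \eqref{eq:monotone} over $[s-1,s]$, drop $\phi_g(s-1)>0$ and keep one term of the sum:
\[
F_g(s)\ge s^{-\gamma}k_\alpha\int_{s-1}^sr^{\gamma-1}e^{(s-r)\Lambda_g}F_{\sigma_\alpha g}(r)\,dr .
\]
Let $\ell<\ell_{\sigma_\alpha g}$. For large $s$ and $r\in[s-1,s]$ we have $F_{\sigma_\alpha g}(r)\ge e^{r\ell}\ge e^{s\ell-|\ell|}$, $e^{(s-r)\Lambda_g}\ge e^{-|\Lambda_g|}$ and $r^{\gamma-1}\ge s^{-1}$. So $F_g(s)\ge Cs^{-\gamma-1}e^{s\ell}$ with $C>0$, and $\ell_g\ge\ell$. Hence $\ell_g\ge\ell_{\sigma_\alpha g}$. Writing $g\in G'$ as $\sigma_{\alpha_1}\cdots\sigma_{\alpha_n}$ with all $k_{\alpha_j}>0$ and adding one factor at a time on the left, we get $\ell_e\ge\ell_{\sigma_{\alpha_n}}\ge\dots\ge\ell_g\ge\Lambda_g$, where $e$ is the identity.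 This is the lower bound.

(ii) (A) implies (B) by Remark~\ref{rem:smallgroup}, and (B) contains (C). Assume (C). We test it on a positive function concentrated near an interior point $x_0$ of $S$, along a ray of imaginary $\lambda$. Let $\eta\in\mathfrak a$, let $\delta>0$ be so small that $x_0+B_\delta\subset S$, and take $0\ne f\ge0$ in $\mathcal D(x_0+B_\delta)$. Put $a=\int fw_k\,dz>0$ and let $d\mu=a^{-1}fw_k\,dz$, a probability measure. Since $D_kf(is\eta)=a\int E_k(s\eta,z)\,d\mu(z)$, the bound defining $\mathcal H_S$ with $M=0$ and Jensen's inequality for the concave function $\log$ give, for $s\ge1$ and some constant $C_0>0$,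
\[
\log C_0+sI_S(\eta)\ge\log D_kf(is\eta)\ge\log a+\int\log E_k(s\eta,z)\,d\mu(z).
\]
By \eqref{eq:lower} with $g=e$ and $x=z$,
\[
s^{-1}\log E_k(s\eta,z)\ge-|(\eta,z)|-|\log E_k(\eta,z)|-\gamma\qquad(s\ge1),
\]
and the right side is bounded on $x_0+B_\delta$ because $E_k(\eta,\cdot)$ is continuous and positive. Divide by $s$ and let $s\to\infty$. Fatou's lemma and (i) give
\[
I_S(\eta)\ge\int\max_{g\in G'}(g\eta,z)\,d\mu(z)\ge\max_{g\in G'}(g\eta,x_0)-\delta|\eta| .
\]
Letting $\delta\to0$ and using $(g^{-1}\eta,x_0)=(\eta,gx_0)$, we get $(\eta,gx_0)\le I_S(\eta)$ for all $\eta\in\mathfrak a$ and $g\in G'$. By \eqref{eq:separation}, $gx_0\in S$. A compact convex set with nonempty interior is the closure of its interior, so $gS\subset S$ for all $g\in G'$, which is (A).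
\end{proof}

The proof of Theorem~\ref{thm:converse} rests on the positivity of $E_k$ and $w_k$, and the converse is asserted only for real $k\ge0$.

\begin{thebibliography}{9}
\bibitem{deJeu} Marcel de Jeu, \emph{Paley--Wiener theorems for the Dunkl transform}, arXiv:math/0404439 (2004).
\end{thebibliography}
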